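# The CR $Q$-curvature is a divergence

## 1. Dimension three, where a formula decides

Let $M$ be a strictly pseudoconvex CR manifold of dimension $2n+1$ with integrable $T^{1,0}M$, and fix a contact form $\theta$. The pair $(M,\theta)$ has a canonical connection (Tanaka–Webster), hence curvature and torsion, and it has a scalar $Q_\theta$, the CR $Q$-curvature, constructed by Fefferman and Hirachi (ambient metric construction of $Q$-curvature in conformal and CR geometries). On a compact $M$ the integral of $Q_\theta$ does not depend on $\theta$. Local quantities whose integrals behave so rigidly invite a question: is $Q_\theta$ a divergence of something that is itself built locally from curvature and torsion? Alexakis and Hirachi, "Integral Kahler Invariants and the Bergman kernel asymptotics for line bundles", arXiv:1501.02463 (2015), state it as a conjecture: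

$$Q_\theta=\nabla_{\bar a}T_a+\nabla_aT_{\bar a}\quad\text{with } T_a,\ T_{\bar a}\text{ local invariants of }\theta. \tag{1.1}$$

Here $T_a$, $T_{\bar a}$ are sections of $(T^{1,0}M)^*$, $(T^{0,1}M)^*$, and repeated indices are contracted with the Levi metric. A *local invariant* is one universal expression for each $n$. A choice made separately for each $(M,\theta)$ does not count.

For $n=1$ there is an explicit formula:
$$Q_\theta=\tfrac23\big(\Delta_bS-2\,\mathrm{Im}\,\nabla_{\bar a\bar b}A_{ab}\big), \tag{1.2}$$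
with $S$ the scalar curvature and $A_{ab}$ the torsion. Write $\Delta_b=\epsilon(\nabla_{\bar a}\nabla_a+\nabla_a\nabla_{\bar a})$, where the real constant $\epsilon$ depends on conventions. For any $X$ we have $-2\,\mathrm{Im}\,X=i(X-\bar X)$. So put
$$T_a=\tfrac23\big(\epsilon\nabla_aS+i\nabla_{\bar b}A_{ab}\big),\qquad T_{\bar a}=\overline{T_a}=\tfrac23\big(\epsilon\nabla_{\bar a}S-i\nabla_bA_{\bar a\bar b}\big).$$
Then $\nabla_{\bar a}T_a+\nabla_aT_{\bar a}=\frac23\big(\Delta_bS+i(\nabla_{\bar a}\nabla_{\bar b}A_{ab}-\nabla_a\nabla_bA_{\bar a\bar b})\big)=Q_\theta$. This proves (1.1) for $n=1$.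

What changes for general $n$? The proof above reads the answer off a formula. In general $Q_\theta$ is defined by applying a power of an ambient Laplacian, and we have no expanded formula to read. We must produce $T_a$ from the *construction* of $Q_\theta$, and see to it that the result is universal. We shall prove that (1.1) holds for every $n\ge1$.

## 2. Natural expressions and the statements

**Conventions.** Throughout, $N=n+1$. Let $H=\ker\theta$, and let $T$ be the Reeb field: $\theta(T)=1$, $d\theta(T,\cdot)=0$. For a local frame $Z_a$ of $T^{1,0}M$, let $\theta^a$ be the dual forms with $\theta^a(T)=\theta^a(Z_{\bar b})=0$. We write $d\theta=i\,h_{a\bar b}\,\theta^a\wedge\theta^{\bar b}$ with $h>0$ (other normalizations of $h$ only change constants). The symbol $[t^k]$ denotes the coefficient of $t^k$.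

**The Tanaka–Webster connection.** It is the connection $\nabla$ with $\nabla\theta=0$, $\nabla T=0$, $\nabla h=0$, preserving $T^{1,0}M$, whose torsion $\mathrm{Tor}(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ satisfies
$$\mathrm{Tor}(Z_a,Z_b)=0,\qquad \mathrm{Tor}(Z_a,Z_{\bar b})=i\,h_{a\bar b}T,\qquad \mathrm{Tor}(T,T^{0,1}M)\subset T^{1,0}M,\qquad \mathrm{Tor}(T,T^{1,0}M)\subset T^{0,1}M .$$
The components of $\mathrm{Tor}(T,\cdot)$ are the pseudo-Hermitian torsion $A$.

**Example (Heisenberg group).** On $M=\{(z,w)\in\mathbb C^n\times\mathbb C:\ 2\,\mathrm{Im}\,w=|z|^2\}$ with coordinates $(z,x)$, $x=\mathrm{Re}\,w$, take $\theta=dx-\frac i2\sum(\bar z^jdz^j-z^jd\bar z^j)$. Then $d\theta=i\sum dz^j\wedge d\bar z^j$, $T=\partial_x$, $\theta^j=dz^j$, $Z_j=\partial_{z^j}+\frac i2\bar z^j\partial_x$. We have $[Z_j,Z_k]=0$, $[T,Z_j]=0$, $[Z_j,Z_{\bar k}]=-i\delta_{jk}T$. So the connection for which all $Z_j$, $T$ are parallel satisfies the list above; curvature and $A$ vanish.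

**Definition (natural).** A tensor on $M$ is *natural* if its components with respect to $\mathbb CTM=\mathbb CT\oplus T^{1,0}\oplus T^{0,1}$ are given, for each $n$, by one universal linear combination of partial contractions (with $h$) of the Tanaka–Webster curvature, the torsion and their covariant derivatives. When a function $f$ is involved, covariant derivatives of $f$ are allowed too.

For example $\nabla_aS$ and $\nabla_{\bar b}A_{ab}$ are natural. A function chosen by means of coordinates on $M$ is not, and this will be the main difficulty.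

**Known properties of $Q_\theta$ and $P_\theta$.** We use the following facts about the Fefferman–Hirachi construction. $Q_\theta$ is a natural real scalar. There is a critical operator $P_\theta$, a self-adjoint differential operator of order $2n+2$ with $P_\theta1=0$, such that for $\widehat\theta=e^\Upsilon\theta$
$$e^{N\Upsilon}Q_{\widehat\theta}=Q_\theta+P_\theta\Upsilon,\qquad e^{N\Upsilon}P_{\widehat\theta}=P_\theta. \tag{2.1}$$

**Theorem 1.** For every $n\ge1$ there is a natural real horizontal vector field $V=V^aZ_a+V^{\bar a}Z_{\bar a}$ with $Q_\theta=\nabla_aV^a+\nabla_{\bar a}V^{\bar a}$ for all $(M,\theta)$. Equivalently, with $T_a=h_{a\bar b}V^{\bar b}$ and $T_{\bar a}=h_{b\bar a}V^b=\overline{T_a}$, one has $Q_\theta=\nabla_{\bar a}T_a+\nabla_aT_{\bar a}$.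

So the conjecture is true for every $n\ge1$.

**Theorem 2.**

1. There is a natural linear differential operator $W_\theta$ from real functions to real horizontal vector fields with $P_\theta f=\operatorname{div}W_\theta(f)$, and $W_\theta(f)=0$ on every open set where $f$ is the real part of a CR function.
2. Suppose that near each point $M$ is a hypersurface in $\mathbb C^N$ with coordinates $z$, and $\theta=e^\Upsilon\theta_0$, where $\theta_0$ is the contact form of a Fefferman defining function in the coordinates $z$ (Section 3) and $\Upsilon$ is locally the real part of a CR function. Then the field $V$ constructed in the proof vanishes.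
3. The natural scalar $v=[t^N]e^{(N+1)D'}$ of Section 7 is also the divergence of a natural horizontal field.
4. $\int_M\varphi\,Q_\theta\,\theta\wedge(d\theta)^n=-\int_M(V\varphi)\,\theta\wedge(d\theta)^n$ for $\varphi\in C_c^\infty(M)$. In particular the total $Q$-curvature of every compact $M$ is $0$.

(The vanishing of the total $Q$-curvature is due to Marugame; it is not used here.)

## 3. Potentials from Fefferman defining functions

### The definition of $P_\theta$ and $Q_\theta$ for hypersurfaces

Let $M\subset\mathbb C^N$ be a piece of a strictly pseudoconvex hypersurface, $z$ the coordinates, $dV_z=\prod_ji\,dz^j\wedge d\bar z^j$. For a defining function $r$, positive on the pseudoconvex side (so $-i\partial\bar\partial r|_H>0$), one has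
$$\frac{(-i\partial\bar\partial\log r)^N}{N!}=r^{-N-1}J_z[r]\,dV_z,\qquad J_z[r]=(-1)^N\det\begin{pmatrix}r&r_{\bar k}\\ r_j&r_{j\bar k}\end{pmatrix}. \tag{3.1}$$
Indeed $-\partial_j\partial_{\bar k}\log r=-r^{-1}(r_{j\bar k}-r_jr_{\bar k}/r)$ has determinant $(-1)^Nr^{-N}\det(r_{j\bar k}-r_jr_{\bar k}/r)$, and the last determinant is $r^{-1}$ times the bordered one.

**Definition.** $r$ is a *Fefferman defining function* (in the coordinates $z$) if $J_z[r]=1+O(r^{N+1})$. Its contact form is $\theta_0=\frac i2(\partial-\bar\partial)r|_{TM}$.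

**Example.** For the Heisenberg hypersurface take $r=2\,\mathrm{Im}\,w-|z|^2$. Here $r_w=-i$, $r_{\bar w}=i$, $r_j=-\bar z^j$, $r_{j\bar k}=-\delta_{jk}$, and the other second derivatives vanish. Eliminating the block $-I_n$, the bordered determinant is $(-1)^n\det\begin{pmatrix}r+|z|^2&i\\-i&0\end{pmatrix}=(-1)^{n}(-1)=(-1)^N$. So $J_z[r]=1$ exactly, and $\theta_0$ is the form $\theta$ of Section 2.

On $\mathbb C^*\times\mathbb C^N\ni(z^0,z)$ near $\mathbb C^*\times M$ put $s=|z^0|^2r$, $\tilde g_{A\bar B}=-\partial_A\partial_{\bar B}s$ (nondegenerate near $\mathbb C^*\times M$, its determinant being $\pm|z^0|^{2N}J_z[r]$), and $\tilde\Delta=\tilde g^{A\bar B}\partial_A\partial_{\bar B}$. The Fefferman–Hirachi construction gives, with a constant $c_n$ depending only on normalizations: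

* $P_{\theta_0}f=c_n|z^0|^{2N}\tilde\Delta^N\tilde f\,|_{r=0}$ for any smooth extension $\tilde f=\tilde f(z)$ of $f$;
* $Q_\theta=-c_n\lambda^N\tilde\Delta^N\log\lambda\,|_{r=0}$, where $\lambda$ is homogeneous of degree $(1,1)$ in $z^0$ and $\lambda|_{r=0}=|z^0|^2e^{-\Upsilon}$ for $\theta=e^\Upsilon\theta_0$.

For $\theta=\theta_0$ take $\lambda=|z^0|^2$. Its logarithm is pluriharmonic, so $Q_{\theta_0}=0$. By (2.1),
$$Q_\theta=e^{-N\Upsilon}P_{\theta_0}\Upsilon=P_\theta\Upsilon,\qquad P_\theta f=e^{-N\Upsilon}P_{\theta_0}f,\qquad\theta=e^\Upsilon\theta_0. \tag{3.2}$$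
(Replacing $\theta_0$ by $k\theta_0$ with a constant $k>0$ changes only $c_n$, since $P1=0$.)

### The first attempt

Formula (3.2) suggests a short proof. $P_\theta$ is self-adjoint and kills constants. Write $P_\theta f$ as a sum of terms (coefficient)$\cdot\nabla\cdots\nabla f$ with horizontal derivatives, and move the derivatives off $f$ one by one with the Leibniz rule. This gives $P_\theta f=\operatorname{div}W(f)+f\cdot{}^tP_\theta1$, and ${}^tP_\theta1=P_\theta1=0$. Hence $Q_\theta=P_\theta\Upsilon=\operatorname{div}W(\Upsilon)$.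

This stops at one precise point: $W(\Upsilon)$ is not an invariant of $\theta$, because $\Upsilon$ depends on the coordinates $z$. Let $z'$ be other holomorphic coordinates, $g=\det(\partial z'/\partial z)$, and let $r'=e^\kappa r$ with $\kappa=\frac1{N+1}\log|g|^2$. Since $\kappa$ is pluriharmonic, the left side of (3.1) is the same for $r$ and $r'$. So $J_{z'}[r']\,e^{-(N+1)\kappa}|g|^2=J_z[r]$, i.e. $J_{z'}[r']=J_z[r]$. Thus $r'$ is Fefferman in the coordinates $z'$, its contact form is $e^\kappa\theta_0$, and the new potential is $\Upsilon'=\Upsilon-\kappa$. We know $\operatorname{div}W(\kappa)=P_\theta\kappa=0$ (because $\operatorname{div}W(\Upsilon)=Q_\theta=\operatorname{div}W(\Upsilon')$), but that does not give $W(\kappa)=0$. And even then, nothing would express $W(\Upsilon)$ through curvature and torsion.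

What does not change is $i\partial\bar\partial$ of a suitable extension of $\Upsilon$. So the plan is this: write $Q_\theta$ in terms of a closed form $F=i\partial\bar\partial A$, where $A$ extends $\Upsilon$; show that $F$ itself (unlike $A$) is natural; and exhibit the divergence using only that $F$ is closed. The first ingredient says that $P_{\theta_0}$ is the obstruction to extending a function harmonically.

**Lemma 1.** Let $r$ be a Fefferman defining function, $\omega=-i\partial\bar\partial\log r$ and $\Delta_\omega f=N\,i\partial\bar\partial f\wedge\omega^{N-1}/\omega^N$. If $A$ is a smooth extension of $f$ with $\Delta_\omega A=r^N\psi$, $\psi$ smooth, then $P_{\theta_0}f=c_n((N-1)!)^2\,\psi|_M$.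

*Proof.* **Step 1: compare $\tilde\Delta$ with $\Delta_\omega$.** Work on $r>0$. Put $\ell=\log s=\log|z^0|^2+\log r$, and let $g_{j\bar k}$ be the metric of $\omega$, pulled back to $(z^0,z)$-space. Since $\log|z^0|^2$ is pluriharmonic, $\ell_{A\bar B}=-g_{A\bar B}$, and from $s=e^\ell$,
$$\tilde g_{A\bar B}=-s(\ell_{A\bar B}+\ell_A\ell_{\bar B})=s(g_{A\bar B}-\ell_A\ell_{\bar B}).$$
Let $\mathcal Z=z^0\partial_{z^0}$. Then $\partial\ell(\mathcal Z)=1$ and $g(\mathcal Z,\cdot)=0$, so $\mathcal Z$ is $\tilde g$-orthogonal to $\ker\partial\ell$. The space $\ker\partial\ell$ projects isomorphically onto the $(1,0)$-vectors in $z$, and there $\tilde g=sg$. If $A=A(z)$, then $\partial\bar\partial A$ is annihilated by $\mathcal Z$. So the trace splits and $\tilde\Delta A=s^{-1}\Delta_\omega A$.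

**Step 2: commute $\tilde\Delta$ past powers of $s$.** We have $\mathcal Z s=s$. Differentiating in $\bar z^B$, $\mathcal Z^As_{A\bar B}=s_{\bar B}$, i.e. $\tilde g^{A\bar B}s_{\bar B}=-\mathcal Z^A$. Hence $\tilde g^{A\bar B}s_As_{\bar B}=-s$, and $\tilde\Delta s=-(N+1)$. For $\rho$ homogeneous of degree $(w,w)$ (so $\mathcal Z\rho=\overline{\mathcal Z}\rho=w\rho$),
$$\tilde\Delta(s^k\rho)=s^k\tilde\Delta\rho-k(N+1)s^{k-1}\rho-k(k-1)s^{k-1}\rho-2kw\,s^{k-1}\rho=s^k\tilde\Delta\rho-k(2w+N+k)s^{k-1}\rho .$$

**Step 3: iterate.** $\tilde\Delta A=s^{-1}r^N\psi=s^{N-1}\rho$ with $\rho=|z^0|^{-2N}\psi$, so $w=-N$. Both sides are smooth up to $r=0$, so their derivatives there may be computed from $r>0$. Step 2 gives $\tilde\Delta(s^k\rho)=k(N-k)s^{k-1}\rho+O(s^k)$, and each application of $\tilde\Delta$ lowers divisibility by $s$ by at most one. Therefore $\tilde\Delta^{N-1}(s^{N-1}\rho)|_{s=0}=\prod_{k=1}^{N-1}k(N-k)\,\rho=((N-1)!)^2\rho$. Multiply by $c_n|z^0|^{2N}$. $\square$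

## 4. Formal embeddings and natural calculus

Section 3 speaks about hypersurfaces; the theorem is about abstract $M$. The next lemma bridges this.

**Lemma 2.** An identity between natural tensors (possibly involving derivatives of a function $f$) that holds for all strictly pseudoconvex hypersurface pieces in $\mathbb C^N$ with arbitrary contact form holds for all $(M,\theta)$. The same is true of any identity whose two sides at $p$ depend only on finite jets at $p$ of $T^{0,1}M$, $\theta$ and $f$.

*Proof.* It suffices to find near a given $p$ an embedded structure, and a contact form for it, with the same $\infty$-jets at $p$; $f$ is kept.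

**Step 1: formal CR functions.** Take real coordinates centered at $p$ and replace functions and vector fields by their Taylor series with complex coefficients. Make a complex linear change of the formal variables to $(y_1,\dots,y_n,w_1,\dots,w_{n+1})$ such that $T^{0,1}_p=\mathrm{span}(\partial_{y_j})$. Then $T^{0,1}M$ has a unique formal frame $\bar Z_j=\partial_{y_j}+\sum_kB_j^k\partial_{w_k}$, and $B_j^k(0)=0$. By involutivity $[\bar Z_j,\bar Z_k]$ is a combination of the $\bar Z_i$, and it has no $\partial_y$-component; hence it is $0$. Put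
$$\phi_k=\sum_\alpha\frac{(-y)^\alpha}{\alpha!}\bar Z^\alpha w_k .$$
This converges formally, since the $\alpha$-term has order $\ge|\alpha|$. As $\bar Z_jy_i=\delta_{ij}$ and the $\bar Z_j$ commute,
$$\bar Z_j\phi_k=-\sum_{\alpha_j\ge1}\frac{(-y)^{\alpha-e_j}}{(\alpha-e_j)!}\bar Z^\alpha w_k+\sum_\alpha\frac{(-y)^\alpha}{\alpha!}\bar Z^{\alpha+e_j}w_k=0 .$$
Moreover $d\phi_k(p)=dw_k-\sum_jB_j^k(0)dy_j=dw_k$. These $N$ forms are independent and span the annihilator of $T_p^{0,1}$.

**Step 2: realize them.** By Borel's theorem choose smooth functions $z^k$ near $p$ with Taylor series $\phi_k$. A real vector killed by all $dz^k(p)$ lies in $T_p^{0,1}$; being real, it is $0$. So $z:M\to\mathbb C^N$ is an immersion near $p$. The induced structure $\ker(dz^1,\dots,dz^N)\subset\mathbb CTM$ has rank $n$ near $p$ and the same $\infty$-jet at $p$ as $T^{0,1}M$. In particular it is strictly pseudoconvex near $p$. Choose a real field $X_0$ with $\theta(X_0)=1$, and let $\theta'$ annihilate the induced contact distribution with $\theta'(X_0)=1$.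 It has the same $\infty$-jet at $p$ as $\theta$. $\square$

**Rules for natural tensors.** They are closed under sums, products, contractions, conjugation and $\nabla$. A derivative $\nabla_T$ is allowed: the Ricci identity $\nabla^2_{X,Y}-\nabla^2_{Y,X}=R(X,Y)-\nabla_{\mathrm{Tor}(X,Y)}$ for $X=Z_a$, $Y=Z_{\bar b}$, traced with $h^{a\bar b}$, expresses $in\nabla_T$ through horizontal derivatives and curvature. The full curvature form and torsion of $\nabla$ are natural, since Webster's structure equations express them through $R$, $A$, $\nabla A$. Hence: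

* $d$ on forms is natural, and so is the exterior covariant derivative $d^\nabla$ on forms with values in bundles associated with $\nabla$ (alternated $\nabla$ plus a torsion term).
* $\mathcal L_TY=\nabla_TY+\mathcal AY$ with $\mathcal AY=-\mathrm{Tor}(T,Y)$ natural (as $\nabla T=0$). Here $\mathcal A=\mathcal A_++\mathcal A_-$ with $\mathcal A_+:T^{0,1}\to T^{1,0}$, $\mathcal A_-:T^{1,0}\to T^{0,1}$, $\mathcal AT=0$.
* The quotient of a natural top-degree form $\Omega$ by $\theta\wedge d\theta^n$ is natural. It is a constant times $h^{a_1\bar b_1}\cdots h^{a_n\bar b_n}\Omega_{0a_1\dots a_n\bar b_1\dots\bar b_n}$. Indeed in a unitary frame only $(a_1,\dots,a_n)$ that are permutations contribute, each with sign squared, so the contraction is $n!\,\Omega_{01\dots n\bar1\dots\bar n}$.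

**Definition (natural series).** On $X=M\times\mathbb R_t$ we consider formal series $\sum_jt^j(\alpha_j+dt\wedge\alpha_j')$ with $\alpha_j,\alpha_j'$ forms on $M$ (finitely many negative $j$ allowed where indicated), and similarly vector fields. The series is *natural* if all its coefficients are. "Smooth" means no negative powers. Conjugation treats $t$ as real.

For instance $1+tS+t^2\,|A|^2$ is a smooth natural series, and $t^{-1}d\theta+t^{-2}\theta\wedge dt$ is natural but not smooth.

## 5. A complex neighborhood made from the Reeb field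

To make sense of $i\partial\bar\partial$ naturally we need a complex structure near $M$ that depends only on $(M,\theta)$. The idea is to let $t$ move along "$\tfrac12JT$", i.e. to flow by $T$ in imaginary time.

**Step 1: the structure.** Let $\bar\xi=\partial_t-\frac i2T$, and
$$H_t^{0,1}=\exp(\tfrac{it}2\mathcal L_T)\,T^{0,1}M\subset\mathbb CH,\qquad T^{0,1}X=\mathrm{span}(\bar\xi,H^{0,1}_t),$$
as formal series in $t$. (Note $[T,H]\subset H$, since $\theta([T,Y])=-d\theta(T,Y)=0$.) The operator $\exp(\frac{it}2\mathcal L_T)$ preserves brackets, as $\mathcal L_T$ is a derivation of them, and $\exp(\frac{it}2\mathcal L_T)(fY)=\exp(\frac{it}2T)f\cdot\exp(\frac{it}2\mathcal L_T)Y$. So $H_t^{0,1}$ is involutive of rank $n$. For $\bar Z_t=\exp(\frac{it}2\mathcal L_T)\bar Z$ we have $[\bar\xi,\bar Z_t]=\partial_t\bar Z_t-\frac i2\mathcal L_T\bar Z_t=0$. So $T^{0,1}X$ is involutive. At $t=0$ it is $\mathrm{span}(\partial_t-\frac i2T,T^{0,1}M)$, which meets its conjugate only in $0$. Thus $X$ carries a formally integrable complex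 structure near $t=0$, inducing the given structure on $M$. As usual $\bar\partial^2=0$, and $i\partial\bar\partial f=d(i\bar\partial f)=-d(i\partial f)$ is closed, and real for real $f$.

**Step 2: the structure is natural.** Write $H_t^{0,1}=\{v+\mu v:v\in T^{0,1}M\}$ with $\mu:T^{0,1}M\to T^{1,0}M$, $\mu|_{t=0}=0$. For $\bar Z_t=v+\mu v$ compare components in $\partial_t\bar Z_t=\frac i2\mathcal L_T\bar Z_t$:
$$\partial_tv=\tfrac i2(\nabla_Tv+\mathcal A_-\mu v),\qquad(\partial_t\mu)v+\mu\,\partial_tv=\tfrac i2\big(\mathcal A_+v+(\nabla_T\mu)v+\mu\nabla_Tv\big).$$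
Insert the first into the second. Since the $v$'s span $T^{0,1}M$,
$$\partial_t\mu=\tfrac i2\big(\nabla_T\mu+\mathcal A_+-\mu\mathcal A_-\mu\big),\qquad\mu|_{t=0}=0. \tag{5.1}$$
This determines the coefficients of $\mu$ recursively, and they are natural. Since $\mu=O(t)$, $(1-\mu\bar\mu)^{-1}$ is a natural series.

The forms annihilating $T^{0,1}X$ are spanned by $\frac12dt-i\theta$ (on $\bar\xi$: $\frac12-i\cdot(-\frac i2)=0$) and $\theta_t^a=\theta^a-\mu^a{}_{\bar b}\theta^{\bar b}$. The type projections of $\mathbb CTX$ have constant coefficients on $\mathrm{span}(\partial_t,T)$. On $\mathbb CH$, solving $w^{1,0}+w^{0,1}=(v+\mu v)+(p+\bar\mu p)$ shows that the $(0,1)$-part is $v+\mu v$ with $v=(1-\bar\mu\mu)^{-1}(w^{0,1}-\bar\mu w^{1,0})$. So the projections are natural. Hence $\partial f$, $\bar\partial f$, $i\partial\bar\partial f$ are natural series whenever $f$ is.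

**Step 3: the function $t$.** As $dt=(\frac12dt-i\theta)+(\frac12dt+i\theta)$,
$$\partial t=\tfrac12dt-i\theta,\quad\theta=\tfrac i2(\partial-\bar\partial)t,\quad i\partial\bar\partial t=-d(i\partial t)=-d\theta,\quad i\partial t\wedge\bar\partial t=\theta\wedge dt. \tag{5.2}$$
Hence $\omega_t:=-i\partial\bar\partial\log t=t^{-1}d\theta+t^{-2}\theta\wedge dt=d(\theta/t)$. Since $(\theta\wedge dt)^2=0$ and $d\theta^N=0$ on the $(2N-1)$-dimensional $M$,
$$\omega_t^k=t^{-k}d\theta^k+k\,t^{-k-1}\theta\wedge dt\wedge d\theta^{k-1}=d\big(t^{-k}\theta\wedge d\theta^{k-1}\big)\ \ (k\ge1),\qquad\omega_t^N=N\,t^{-N-1}\theta\wedge d\theta^n\wedge dt. \tag{5.3}$$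
The exactness in (5.3) will produce the divergence.

**Step 4: the embedded case.** Let $M\subset\mathbb C^N$. The formal functions $\zeta^j=\exp(\frac{it}2T)z^j$ are killed by $T^{0,1}X$: $\bar\xi\zeta^j=0$, and $\bar Z_t\zeta^j=\exp(\frac{it}2T)(\bar Zz^j)=0$. Choose smooth functions near $M\times\{0\}$ (after shrinking $M$) with these Taylor series in $t$. They define a map to $\mathbb C^N$ which is the identity on $M$ and sends $\partial_t$ at $t=0$ to $\frac12JT$, transversal to $M$. So it is a local diffeomorphism. The pulled-back complex structure has $(0,1)$-space $\ker(d\zeta^j)$, whose Taylor series in $t$ is $T^{0,1}X$. We identify both sides. Then $t$ is a genuine smooth defining function, and all formal identities hold for Taylor series in $t$, "modulo $O(t^\infty)$". As $-i\partial\bar\partial t|_H=d\theta|_H>0$ on $M$, the side $t>0$ is the pseudoconvex side.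

**Example.** On the Heisenberg hypersurface $T=\partial_x$ and $\mathcal L_TZ_{\bar j}=0$, so $\mu=0$. The functions are $\zeta=z$ and $\exp(\frac{it}2\partial_x)(x+\frac i2|z|^2)=w+\frac{it}2$. In the coordinates of $\mathbb C^{N}$, $2\,\mathrm{Im}\,w-|z|^2=t$. So here $t$ is exactly the Fefferman defining function of Section 3.

## 6. A natural form that equals $i\partial\bar\partial\log J_z[t]$

In general $t$ is not a Fefferman defining function; $\log J_z[t]$ measures the defect. It depends on $z$, but changing $z$ adds a pluriharmonic function. So we look for $i\partial\bar\partial\log J_z[t]$ as a natural closed form. It should be the curvature of the canonical bundle of $X$, computed in a natural frame.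

**Definitions.** Let $\Theta=\theta_t^a\otimes Z_a=\mathrm{pr}_{T^{1,0}}-\mu$, a natural 1-form series with values in $T^{1,0}M$ (with its Tanaka–Webster connection, pulled back to $X$). Let $\Psi=\Psi^a\otimes Z_a=d^\nabla\Theta$, which is natural. With $\nabla Z_b=\pi_b{}^a\otimes Z_a$ we have $\Psi^a=d\theta_t^a+\pi_b{}^a\wedge\theta_t^b$. By integrability of $T^{0,1}X$, $\Psi^a$ has no $(0,2)$-part. Let $W_b\in H_t^{1,0}=\overline{H_t^{0,1}}$ be dual to $\theta_t^a$: explicitly $W_b=w_b+\bar\mu w_b$ with $w_b=(1-\mu\bar\mu)^{-1}Z_b$. Define the $(0,1)$-form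
$$\eta_{\rm nat}(\bar Y)=\sum_a\Psi^a(\bar Y,W_a)\quad(\bar Y\in T^{0,1}X),\qquad\eta_{\rm nat}|_{T^{1,0}X}=0,$$
a natural series, being a trace. Put $u=\det(1-\mu\bar\mu)$, a natural real series with $u=1+O(t)$.

In a local unitary frame let $\sigma_0=\partial t\wedge\theta_t^1\wedge\dots\wedge\theta_t^n$ and $\tau=\pi_a{}^a$. Then $\bar\tau=-\tau$, and $d\tau$ is the trace of the curvature form: it is natural and independent of the unitary frame. By integrability $d\sigma_0$ has type $(N,1)$, so $d\sigma_0=\eta_0\wedge\sigma_0$ with a unique $(0,1)$-form $\eta_0$.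

**Lemma 3.** $\eta_{\rm nat}=\eta_0+\tau^{0,1}$, and $c\,\sigma_0\wedge\bar\sigma_0=u\,\theta\wedge d\theta^n\wedge dt$ with a constant $c$ depending only on $n$.

*Proof.* **Step 1: expand $d\sigma_0$.** Insert $d\theta_t^a=\Psi^a-\pi_b{}^a\wedge\theta_t^b$. In the connection terms only $b=a$ survives, and they sum to $+\partial t\wedge\pi_a{}^a\wedge\theta_t^1\wedge\dots\wedge\theta_t^n=-\tau\wedge\sigma_0$. Hence
$$d\sigma_0+\tau\wedge\sigma_0=d\partial t\wedge\theta_t^1\wedge\dots\wedge\theta^n_t-\partial t\wedge\sum_a(-1)^{a-1}\theta_t^1\wedge\dots\wedge\Psi^a\wedge\dots\wedge\theta_t^n, \tag{6.1}$$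
with $\Psi^a$ in place of $\theta_t^a$. The left side is $(\eta_0+\tau^{0,1})\wedge\sigma_0$.

**Step 2: the right side.** $d\partial t=-i\,d\theta$ is of type $(1,1)$ by (5.2) and annihilated by $\partial_t$, $T$. So it is a combination of $\theta_t^a\wedge\overline{\theta_t^b}$, and the first term vanishes. In the second, the $(2,0)$-part of $\Psi^a$ contributes an $(N+1,0)$-form, i.e. $0$, and multiples of $\partial t$ contribute $0$. Modulo these, $\Psi^a=\chi^a{}_b\wedge\theta_t^b$ with $(0,1)$-forms $\chi^a{}_b$. So the second term is $-\partial t\wedge\chi^a{}_a\wedge\theta_t^1\wedge\dots\wedge\theta_t^n=\chi^a{}_a\wedge\sigma_0$.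

**Step 3: identify the trace.** $\bar Y$ is of type $(0,1)$, $W_b$ of type $(1,0)$, and $\partial t(\bar Y)=\partial t(W_b)=0$. So the discarded parts of $\Psi^a$ vanish on $(\bar Y,W_b)$ and $\Psi^a(\bar Y,W_b)=\chi^a{}_b(\bar Y)$. Hence $\chi^a{}_a=\eta_{\rm nat}$.

**Step 4: the volume.** $\sigma_0\wedge\bar\sigma_0$ is $\pm\,\partial t\wedge\bar\partial t\wedge\theta_t^1\wedge\dots\wedge\theta_t^n\wedge\overline{\theta_t^1}\wedge\dots\wedge\overline{\theta_t^n}$, and $\partial t\wedge\bar\partial t=-i\,\theta\wedge dt$. Modulo $\theta,dt$ the remaining factor is $\det\begin{pmatrix}1&-\mu\\-\bar\mu&1\end{pmatrix}=\det(1-\mu\bar\mu)$ times its value at $t=0$, which gives a constant times $d\theta^n$. $\square$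

Define
$$\Gamma:=i\,d(\eta_{\rm nat}-\bar\eta_{\rm nat})-i\,d\tau-i\partial\bar\partial\log u. \tag{6.2}$$
It is a smooth, real, closed, natural series.

**Lemma 4.** In the embedded case let $E=\log J_z[t]$. Then $\Gamma=i\partial\bar\partial E$ modulo $O(t^\infty)$.

*Proof.* We compute modulo $O(t^\infty)$. $J_z[t]>0$ near $M$ by strict pseudoconvexity. By (3.1), $t^{N+1}\omega_t^N/N!=e^EdV_z$, so (5.3) gives $\theta\wedge d\theta^n\wedge dt=\mathrm{const}\cdot e^EdV_z$. Write $dz^1\wedge\dots\wedge dz^N=f\sigma_0$. By Lemma 3,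
$$dV_z=\mathrm{const}\,|f|^2\sigma_0\wedge\bar\sigma_0=\mathrm{const}\,|f|^2u\,\theta\wedge d\theta^n\wedge dt=\mathrm{const}\,|f|^2u\,e^E\,dV_z,$$
so $e^{-E}=\mathrm{const}\,|f|^2u$. From $0=d(f\sigma_0)=(\bar\partial f+f\eta_0)\wedge\sigma_0$ we get $\bar\partial\log f=-\eta_0$, hence
$$i\partial\bar\partial\log|f|^2=i\,d\bar\partial\log f-i\,d\partial\log\bar f=-i\,d(\eta_0-\bar\eta_0),$$
and $i\partial\bar\partial E=i\,d(\eta_0-\bar\eta_0)-i\partial\bar\partial\log u$. Finally $\overline{\tau^{0,1}}=-\tau^{1,0}$, so Lemma 3 gives $\bar\eta_{\rm nat}=\bar\eta_0-\tau^{1,0}$ and $\eta_0-\bar\eta_0=\eta_{\rm nat}-\bar\eta_{\rm nat}-\tau$. $\square$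

## 7. Correcting $t$ order by order

Now we imitate, with natural series only, the passage from $t$ to a Fefferman defining function $r=te^{-D}$, and the harmonic extension required by Lemma 1.

**Power counting.** Let $G$ be a smooth 2-form series and $\omega=\omega_t+G$. For a smooth 2-form $\Phi$ put $\mathrm{tr}_\omega\Phi=N\Phi\wedge\omega^{N-1}/\omega^N$, and $\Delta_\omega f=\mathrm{tr}_\omega(i\partial\bar\partial f)$. Expand $\omega^j$ and use (5.3): for a smooth form $\Phi$ of degree $2(N-j)$,
$$\Phi\wedge\omega^j=O(t^{-j-1}),\quad\text{and }\Phi\wedge\omega^j=O(t^{-j})\text{ if }\Phi\text{ is divisible by }\partial t\text{ or }\bar\partial t. \tag{7.1}$$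
Indeed the extra power of $t^{-1}$ always comes with $\theta\wedge dt$, and $\partial t\wedge\theta\wedge dt=0=\bar\partial t\wedge\theta\wedge dt$. Consequently $\omega^N=(N+O(t))\,t^{-N-1}\theta\wedge d\theta^n\wedge dt$, and $\mathrm{tr}_\omega\Phi=O(t)$ for smooth $\Phi$. If $G$, $\Phi$ are natural, so is $\mathrm{tr}_\omega\Phi$: one divides by a natural series with leading coefficient $N$.

**Lemma 5.** For $k\ge0$ and a smooth function series $f$: $\Delta_\omega(t^kf)=k(k-N)t^kf+O(t^{k+1})$.

*Proof.* By (5.2),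
$$i\partial\bar\partial(t^kf)=k(k-1)t^{k-2}f\,\theta\wedge dt-kt^{k-1}f\,d\theta+kt^{k-1}i(\partial t\wedge\bar\partial f+\partial f\wedge\bar\partial t)+t^k\,i\partial\bar\partial f. \tag{7.2}$$
We have $\theta\wedge dt\wedge\omega^{N-1}=\theta\wedge dt\wedge(t^{-1}d\theta+G)^{N-1}=t^{-N+1}\theta\wedge dt\wedge d\theta^n+O(t^{-N+2})$. Since $d\theta^N=0$, also $d\theta\wedge\omega^{N-1}=(N-1)t^{-N}\theta\wedge dt\wedge d\theta^n+O(t^{-N+1})$. By (7.1) the last two terms of (7.2) contribute $O(t^{k-N})$ after wedging with $\omega^{N-1}$. So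
$$N\,i\partial\bar\partial(t^kf)\wedge\omega^{N-1}=N\big[k(k-1)-k(N-1)\big]t^{k-N-1}f\,\theta\wedge d\theta^n\wedge dt+O(t^{k-N}).$$
The bracket is $k(k-N)$. Divide by $\omega^N$. $\square$

**Lemma 6.** There are unique functions $d_1,\dots,d_N$ on $M$, and they are natural, such that $D'=\sum_{k=1}^Nd_kt^k$ satisfies
$$\big(\omega_t+\tfrac1{N+1}\Gamma+i\partial\bar\partial D'\big)^N=e^{(N+1)D'}\omega_t^N+O(1). \tag{7.3}$$

*Proof.* Let $\mathcal E(D')$ be $t^{N+1}$ times the difference of the two sides, divided by $N\,\theta\wedge d\theta^n\wedge dt$; we need $\mathcal E(D')=O(t^{N+1})$. By (7.1), $\mathcal E(0)=O(t)$. Suppose $\mathcal E=O(t^k)$, $1\le k\le N$, for the current $D'$. Put $\omega'=\omega_t+\frac1{N+1}\Gamma+i\partial\bar\partial D'$ (of the form $\omega_t+$ smooth), add $t^kd_k$ to $D'$, and let $B=i\partial\bar\partial(t^kd_k)$.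

* The term $NB\wedge\omega'^{N-1}$ changes $\mathcal E$ by $k(k-N)d_kt^k+O(t^{k+1})$, by the proof of Lemma 5.
* Let $j\ge2$. By (7.2), $B=k(k-1)t^{k-2}d_k\,\theta\wedge dt+t^{k-1}\Phi$ with $\Phi$ smooth, so
$$B^j=jk(k-1)d_k\,t^{k-2+(j-1)(k-1)}\theta\wedge dt\wedge\Phi^{j-1}+t^{j(k-1)}\Phi^j .$$
The first summand is divisible by $\partial t$. By (7.1), $t^{N+1}B^j\wedge\omega'^{N-j}$ has order at least $(N+1)+k-2+(j-1)(k-1)-(N-j)=jk$ from the first summand, and at least $(N+1)+j(k-1)-(N-j)-1=jk$ from the second. As $jk\ge k+1$, this is $O(t^{k+1})$.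
* The exponential changes $\mathcal E$ by $-(N+1)d_kt^k+O(t^{k+1})$.

The total coefficient of $d_kt^k$ is $k(k-N)-(N+1)=(k+1)(k-N-1)\ne0$ for $1\le k\le N$. So $d_k$ is uniquely determined by $\mathcal E=O(t^{k+1})$, and it is natural. $\square$

**The form $\omega$.** From now on
$$G=\tfrac1{N+1}\Gamma+i\partial\bar\partial D',\qquad\omega=\omega_t+G. \tag{7.4}$$
These are natural; $G$ is smooth, real and closed.

**The forms $a$ and $F$.** We have $\mathrm{tr}_\omega G=O(t)$, and $k(k-N)\ne0$ for $1\le k\le N-1$. So Lemma 5 gives, order by order, unique natural $a_k$ such that $a=\sum_{k=1}^{N-1}a_kt^k$ satisfies $\Delta_\omega a=-\mathrm{tr}_\omega G+O(t^N)$. Put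
$$F=G+i\partial\bar\partial a,\qquad\mathrm{tr}_\omega F=q\,t^N+O(t^{N+1}). \tag{7.5}$$
$F$ is smooth, real, closed and natural, and $q$ is a natural real scalar. At $k=N$ the factor $k(k-N)$ vanishes, so $q$ cannot be removed: it is the obstruction.

## 8. The obstruction $q$ is the $Q$-curvature

**Proposition 7.** $Q_\theta=c_n'\,q$ with $c_n'=c_n((N-1)!)^2$.

*Proof.* Both sides are natural, so by Lemma 2 we may assume $M\subset\mathbb C^N$.

**Step 1: a Fefferman defining function.** Let $D=\frac E{N+1}+D'$ with $E=\log J_z[t]$, and $r=te^{-D}$. By Lemma 4, $i\partial\bar\partial D=G$ and $-i\partial\bar\partial\log r=\omega_t+G=\omega$, modulo $O(t^\infty)$. Since $\omega_t^N$ has exact order $t^{-N-1}$, (7.3) gives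
$$r^{-N-1}J_z[r]\,dV_z=\tfrac{\omega^N}{N!}=\big(e^{(N+1)D'}+O(t^{N+1})\big)\tfrac{\omega_t^N}{N!}=\big(e^{(N+1)D'}+O(t^{N+1})\big)t^{-N-1}e^E\,dV_z .$$
As $r^{-N-1}=t^{-N-1}e^{E+(N+1)D'}$, this says $J_z[r]=1+O(r^{N+1})$. Its contact form is $\theta_0=\frac i2(\partial-\bar\partial)r|_{TM}=e^{-\Upsilon}\theta$ with $\Upsilon=D|_M$.

**Step 2: the harmonic extension.** Let $A=a+D$; it extends $\Upsilon$, since $a|_{t=0}=0$. Then $i\partial\bar\partial A=F$, and by (7.5) $\Delta_\omega A=qt^N+O(t^{N+1})=r^N(e^{N\Upsilon}q+O(r))$. By Lemma 1, $P_{\theta_0}\Upsilon=c_n'e^{N\Upsilon}q$. By (3.2), $Q_\theta=e^{-N\Upsilon}P_{\theta_0}\Upsilon=c_n'q$. $\square$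

The potentials $E$, $D$, $A$ depend on $z$, while $G$, $F$, $\omega$, $q$ do not. That was the aim of Section 3.

## 9. Taking the residue in $t$

It remains to write $q$ as a divergence. This uses only (5.3), (7.5), and the closedness of $F$, $G$, so it applies to every $(M,\theta)$, embedded or not.

**Step 1: an exact form on $X$.** Expand $(\omega_t+G)^{N-1}$ and use $\omega_t^k=d(t^{-k}\theta\wedge d\theta^{k-1})$:
$$F\wedge\omega^{N-1}=F\wedge G^{N-1}+d\alpha,\qquad\alpha=\sum_{k=1}^{N-1}\binom{N-1}kt^{-k}\,\theta\wedge d\theta^{k-1}\wedge F\wedge G^{N-1-k}. \tag{9.1}$$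

**Step 2: the coefficient of $t^{-1}$ on the left.** $N\,F\wedge\omega^{N-1}=(\mathrm{tr}_\omega F)\,\omega^N=N\,t^{-1}(q+O(t))\,\theta\wedge d\theta^n\wedge dt$. So it is $q\,\theta\wedge d\theta^n\wedge dt$.

**Step 3: the coefficient of $t^{-1}$ on the right.** $F\wedge G^{N-1}$ is smooth and contributes nothing. Write $\alpha=\alpha^0(t)+\alpha^1(t)\wedge dt$ with forms $\alpha^0,\alpha^1$ on $M$ of degrees $2n+1$, $2n$. Then $d_M\alpha^0=0$ by degree, so $d\alpha=-\partial_t\alpha^0\wedge dt+d_M\alpha^1\wedge dt$. A $t$-derivative of a Laurent series has no $t^{-1}$ term. Hence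
$$q\,\theta\wedge d\theta^n=d\beta,\qquad\beta=[t^{-1}]\alpha^1. \tag{9.2}$$
Explicitly, with $F=F^0+dt\wedge F^1$ and $G=G^0+dt\wedge G^1$,
$$\beta=-\sum_{k=1}^{N-1}\binom{N-1}k\theta\wedge d\theta^{k-1}\wedge[t^{k-1}]\Big(F^1\wedge(G^0)^{N-1-k}+(N-1-k)F^0\wedge G^1\wedge(G^0)^{N-2-k}\Big), \tag{9.3}$$
the second summand being absent if $k=N-1$; the sign arises from moving $dt$ past a form of odd degree. So $\beta$ is a natural real $2n$-form divisible by $\theta$.

**Step 4: from $\beta$ to a vector field.** For horizontal $V$, $V\lrcorner(\theta\wedge d\theta^n)=-n\,\theta\wedge(V\lrcorner d\theta)\wedge d\theta^{n-1}$ is divisible by $\theta$. The map $V\mapsto V\lrcorner(\theta\wedge d\theta^n)$ is injective, as $\theta\wedge d\theta^n$ is a volume form. Horizontal vectors and $2n$-forms divisible by $\theta$ both have rank $2n$. So the map is an isomorphism, and there is a unique real horizontal $V_0$ with $\beta=V_0\lrcorner(\theta\wedge d\theta^n)$. Contracting $\lambda\wedge\theta\wedge d\theta^n=0$ with $V_0$ gives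 $\lambda\wedge\beta=\lambda(V_0)\,\theta\wedge d\theta^n$ for 1-forms $\lambda$. So $V_0^a=(\theta^a\wedge\beta)/(\theta\wedge d\theta^n)$, which is natural by Section 4.

**Step 5: $d$ is the divergence.** For horizontal $V$, $d(V\lrcorner(\theta\wedge d\theta^n))=\mathcal L_V(\theta\wedge d\theta^n)$. Since $\mathcal L_VY=\nabla_VY-\big(\nabla_YV+\mathrm{Tor}(V,Y)\big)$ and $\nabla(\theta\wedge d\theta^n)=0$,
$$\mathcal L_V(\theta\wedge d\theta^n)=\big(\mathrm{tr}\,\nabla V+\mathrm{tr}\,\mathrm{Tor}(V,\cdot)\big)\,\theta\wedge d\theta^n .$$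
The torsion trace is $0$: $\mathrm{Tor}(V,Y)\in\mathbb CT$ for $Y\in H$, and $\mathrm{Tor}(V,T)\in H$. Also $\theta(\nabla_TV)=0$. So
$$d\big(V\lrcorner(\theta\wedge d\theta^n)\big)=(\nabla_aV^a+\nabla_{\bar a}V^{\bar a})\,\theta\wedge d\theta^n, \tag{9.4}$$
and by (9.2) $q=\nabla_aV_0^a+\nabla_{\bar a}V_0^{\bar a}$ on every $(M,\theta)$.

**Step 6: conclusion.** If $q$ vanishes on all $(M,\theta)$ of the given dimension, so does $Q_\theta$, and $V=0$ works. Otherwise $c_n'$ is real, because $Q_\theta$ and $q$ are real. Put $V=c_n'V_0$. By Proposition 7, $Q_\theta=c_n'q=\nabla_aV^a+\nabla_{\bar a}V^{\bar a}$ on every $(M,\theta)$, and $V$ is one universal formula depending only on $n$. Lowering the index with the parallel metric $h$ gives $Q_\theta=\nabla_{\bar a}T_a+\nabla_aT_{\bar a}$. This proves Theorem 1. $\blacksquare$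

## 10. The construction by hand: torsion-free three-manifolds

Let $n=1$ ($N=2$) and $A=0$. We compute $q$ and $\beta$ and compare with (1.2).

**Setting.** By (5.1), $\mu=0$. So $u=1$, $\theta_t^1=\theta^1$, and $\Psi^1=d\theta^1+\pi_1{}^1\wedge\theta^1=0$, whence $\eta_{\rm nat}=0$. In a unitary frame $d\theta=i\theta^1\wedge\theta^{\bar1}$ and $d\pi_1{}^1=S\,\theta^1\wedge\theta^{\bar1}$. Therefore $\Gamma=-i\,d\tau=-S\,d\theta$. Since $\Gamma$ is closed, $dS\wedge d\theta=0$, i.e. $TS=0$.

For a function $f$ on $M$ with $Tf=0$ we have $\bar\partial f=f_{\bar1}\theta^{\bar1}$, and $i\partial\bar\partial f=d(if_{\bar1}\theta^{\bar1})=(Lf)\,d\theta$ with $Lf=(\nabla^2f)(Z_1,Z_{\bar1})$. The possible $\theta\wedge\theta^{\bar1}$ term has coefficient proportional to $(\nabla_Tdf)(Z_{\bar1})=TZ_{\bar1}f-(\nabla_TZ_{\bar1})f=Z_{\bar1}Tf=0$, because $[T,Z_{\bar1}]=\nabla_TZ_{\bar1}$. Put $\nu=\theta\wedge d\theta\wedge dt$ and $\kappa(f)=i(\partial t\wedge\bar\partial f+\partial f\wedge\bar\partial t)$. In this dimension $\kappa(f)\wedge d\theta=0$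 and $\kappa(f)\wedge\theta\wedge dt=0$ when $Tf=0$. Also $d\theta\wedge\omega_t=t^{-2}\nu$, $\theta\wedge dt\wedge\omega_t=t^{-1}\nu$, and $\omega_t^2=2t^{-3}\nu$.

**$D'$.** The coefficient $d_1$ will be a multiple of $S$, so
$$i\partial\bar\partial(td_1)=-d_1d\theta+\kappa(d_1)+t\,(Ld_1)\,d\theta .$$
The $d_2$-term $i\partial\bar\partial(t^2d_2)=2d_2\,\theta\wedge dt-2td_2\,d\theta+2t\,\kappa(d_2)+O(t^2)$ contributes $(2d_2-2d_2)t^{-1}\nu=0$ when wedged with $\omega_t$, up to $O(1)$. (The coefficient $d_2$ found below also satisfies $Td_2=0$, as $T$ commutes with $L$ when the torsion vanishes.) The two sides of (7.3) are therefore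
$$2\big(t^{-3}-(\tfrac S3+d_1)t^{-2}+(Ld_1)t^{-1}\big)\nu\quad\text{and}\quad2t^{-3}\big(1+3d_1t+(3d_2+\tfrac92d_1^2)t^2\big)\nu,$$
up to $O(1)$. Hence $d_1=-\frac S{12}$, $d_2=\frac13Ld_1-\frac32d_1^2$, and $\omega^2=2t^{-3}(1-\frac S4t+O(t^2))\nu$.

**$a$ and $q$.** We get
$$G=-\tfrac S4\,d\theta+\kappa(d_1)+2d_2\,\theta\wedge dt+t(Ld_1-2d_2)\,d\theta+2t\,\kappa(d_2)+O(t^2).$$
So $G\wedge\omega=\big(-\frac S4t^{-2}+(Ld_1)t^{-1}\big)\nu+O(1)$ and
$$\mathrm{tr}_\omega G=-\tfrac S4t+\big(Ld_1-\tfrac{S^2}{16}\big)t^2+O(t^3).$$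
In the same way $\Delta_\omega(ta_1)=-a_1t+(La_1-\frac S4a_1)t^2+O(t^3)$ if $Ta_1=0$. Hence $a_1=-\frac S4$. The quadratic terms $-\frac{S^2}{16}+\frac{S^2}{16}$ cancel and
$$q=L(d_1+a_1)=-\tfrac13LS .$$
The formula (1.2) gives $Q_\theta=\frac23\cdot2\epsilon\,LS$, a constant multiple of $q$, as Proposition 7 requires.

**$\beta$.** With $e=d_1+a_1=-\frac S3$, $F=\kappa(e)+2d_2\,\theta\wedge dt+O(t)$. By (5.2), $\kappa(e)=dt\wedge\frac i2(\bar\partial e-\partial e)+\theta\wedge de$. So (9.3) gives $\beta=-\theta\wedge[t^0]F^1=\frac i2\,\theta\wedge(\partial e-\bar\partial e)$. Since $d(i\partial e)=-(Le)d\theta$ and $d(i\bar\partial e)=(Le)d\theta$, we find $d\beta=(Le)\,\theta\wedge d\theta=q\,\theta\wedge d\theta$, as it should be.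

## 11. Potentials that are real parts of CR functions

We now prove Theorem 2. Here the special potentials of Section 3, for which invariance seemed hopeless, turn out to be invisible to the construction.

**(1) Step 1: the operator.** For a real function $f$, Lemma 5 gives unique $f_1,\dots,f_{N-1}$, natural real linear differential operators in $f$, such that $A_f=f+\sum_{k=1}^{N-1}f_kt^k$ satisfies $\Delta_\omega A_f=q_ft^N+O(t^{N+1})$. In the embedded case, with $r,\Upsilon$ of Proposition 7, $\Delta_\omega A_f=r^N(e^{N\Upsilon}q_f+O(r))$. Lemma 1 and (3.2) give $P_\theta f=e^{-N\Upsilon}P_{\theta_0}f=c_n'q_f$. This holds in general by Lemma 2: by (2.1), $P_\theta f=e^{Nf}Q_{e^f\theta}-Q_\theta$, so $P_\theta f(p)$ depends only on finite jets at $p$. Section 9 applies verbatim with $F$ replaced by the closed smooth real form $F_f=i\partial\bar\partial A_f$. It gives $\beta_f$ and a natural $W_\theta(f)$, linear in $f$, with $P_\theta f=\operatorname{div}W_\theta(f)$. (If $c_n'$ were not real, then $q_f\equiv0$ and $P_\theta=0$,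 as both $P_\theta f$ and $q_f$ are real; then take $W_\theta=0$.)

**Step 2: vanishing.** Let $f=\mathrm{Re}\,\phi$ with $\phi$ CR on an open set. Then $\tilde\phi=\exp(\frac{it}2T)\phi$ is annihilated by $T^{0,1}X$, as for $\zeta^j$ in Section 5. So $\tilde A=\mathrm{Re}\,\tilde\phi$ satisfies $i\partial\bar\partial\tilde A=0$ and $\tilde A|_{t=0}=f$. The difference $B=A_f-\tilde A$ vanishes at $t=0$ and $\Delta_\omega B=O(t^N)$. By Lemma 5 a leading term $t^kb$ with $1\le k\le N-1$ would give $k(k-N)b=0$. So $B=t^Nb$ with $b$ smooth, and by (7.2)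
$$F_f=i\partial\bar\partial(t^Nb)=N(N-1)t^{N-2}b\,\theta\wedge dt+O(t^{N-1}),\qquad\theta\wedge F_f=O(t^{N-1}). \tag{11.1}$$
In $\alpha$ only factors $t^{-k}$ with $k\le N-1$ occur, together with $\theta\wedge F_f$. So $\alpha$ has no negative powers of $t$, hence $\beta_f=0$ and $W_\theta(f)=0$.

**(2)** Work near a point, in the coordinates $z$ of the hypothesis. **Step 1: $\theta_0$ is determined by $z$.** Let $r'=\varphi r$ with $\varphi>0$. On $M$, $r'_j=\varphi r_j$ and $r'_{j\bar k}=\varphi r_{j\bar k}+\varphi_jr_{\bar k}+r_j\varphi_{\bar k}$. Subtracting $\varphi_j/\varphi$ times the first row and $\varphi_{\bar k}/\varphi$ times the first column gives $J_z[r']|_M=\varphi^{N+1}J_z[r]|_M$. So if both are Fefferman, $\varphi|_M=1$ and the contact forms agree. Hence the given $\Upsilon$ is $D|_M$ with $D$ from Proposition 7.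

**Step 2: vanishing.** There $F=i\partial\bar\partial A$ with $A|_M=\Upsilon$ and $\Delta_\omega A=O(t^N)$. As in (1), $A=\tilde A+t^Nb$ with $i\partial\bar\partial\tilde A=0$. So (11.1) holds for $F$, $\beta=0$ and $V=0$.

**(3)** By (7.3) and (5.3) the $t^{-1}$-coefficient of $\omega^N$ is $Nv\,\theta\wedge d\theta^n\wedge dt$ with $v=[t^N]e^{(N+1)D'}$. On the other hand
$$\omega^N=(\omega_t+G)^N=G^N+d\sum_{k=1}^N\binom Nkt^{-k}\theta\wedge d\theta^{k-1}\wedge G^{N-k}.$$
Steps 3–5 of Section 9 apply to this primitive: $Nv\,\theta\wedge d\theta^n=d\beta'$ with $\beta'$ natural, real and divisible by $\theta$. So $v$ is the divergence of a natural horizontal field.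

**(4)** By Theorem 1 and $\operatorname{div}(\varphi V)=\varphi\operatorname{div}V+V\varphi$,
$$\int_M\varphi\,Q_\theta\,\theta\wedge d\theta^n=\int_M\operatorname{div}(\varphi V)\,\theta\wedge d\theta^n-\int_M(V\varphi)\,\theta\wedge d\theta^n .$$
By (9.4) the first integrand on the right is $d(\varphi V\lrcorner(\theta\wedge d\theta^n))$, with compact support; its integral is $0$ by Stokes. For compact $M$ take $\varphi=1$. $\blacksquare$
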